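# A model in which every $G_\delta$-measurable map between separable metrizable spaces is piecewise continuous

## 1. Piecewise continuity against $G_\delta$-measurability: the guess "no" and four tests

**Definition 1.1.** Let $f:X\to Y$ be a function between topological spaces. Then $\mathrm{dec}(f)$ is the smallest cardinality of a cover $\mathcal C$ of $X$ such that $f|C$ is continuous for every $C\in\mathcal C$, and $\mathrm{dec}_c(f)$ is the smallest cardinality of such a cover consisting of closed subsets of $X$. We call $f$ **piecewise continuous**, or **p.c.**, if $\mathrm{dec}_c(f)\le\aleph_0$. We call $f$ **$G_\delta$-measurable** if $f^{-1}(U)$ is a $G_\delta$-subset of $X$ for each open $U\subset Y$; equivalently, if $f^{-1}(C)$ is $F_\sigma$ in $X$ for each closed $C\subset Y$.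

Clearly $\mathrm{dec}(f)\le\mathrm{dec}_c(f)$. The two numbers can differ. Let $f:\mathbb R\to\mathbb R$ be the characteristic function of $(0,\infty)$. The cover $\{(0,\infty),(-\infty,0]\}$ shows $\mathrm{dec}(f)=2$. The closed sets $(-\infty,0]$ and $[1/n,\infty)$ show $\mathrm{dec}_c(f)\le\aleph_0$. No finite closed cover works: one of its members $C$ would contain infinitely many points $1/n$, hence also $0$, and $f(1/n)=1\not\to 0=f(0)$ along them. So $\mathrm{dec}_c(f)=\aleph_0$.

One implication between the two notions holds outright.

**Proposition 1.2.** Every piecewise continuous map between metrizable spaces is $G_\delta$-measurable.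

*Proof.* Let $X=\bigcup_nF_n$ with $F_n$ closed and $f|F_n$ continuous. For closed $C$ the set $f^{-1}(C)=\bigcup_n(f|F_n)^{-1}(C)$ is a countable union of closed sets. $\square$

What about the converse? It is known that under Martin's Axiom there is a $G_\delta$-measurable map between metrizable separable spaces that is not piecewise continuous. T. Banakh and B. Bokalo, in "On scatteredly continuous maps between topological spaces", arXiv:0801.2131 (2008), ask the following.

*Is it consistent with ZFC that each $G_\delta$-measurable $f:X\to\mathbb R$ with $X\subset\mathbb R$ has* (a) $\mathrm{dec}(f)\le\aleph_0$? (b) $\mathrm{dec}_c(f)\le\aleph_0$?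

A first guess, at least for (b), is **no**: subsets of $\mathbb R$ can be very irregular, and one expects that some clever $X$ carries a bad $f$ in every model. Let us test this guess.

**Test 1: countable domain.** If $X\subset\mathbb R$ is countable, its singletons form a countable closed cover, so every $f$ on $X$ is p.c. There is no counterexample here, but we learn that $\aleph_0$ cannot be lowered. Let $f:\mathbb Q\to\omega\subset\mathbb R$ be a bijection. All subsets of $\mathbb Q$ are $G_\delta$ in $\mathbb Q$ (their complements are countable), so $f$ is $G_\delta$-measurable. If $f|C$ is continuous, then, $f$ being injective with values in a discrete set, $C$ is discrete. A discrete $C\subset\mathbb Q$ is nowhere dense in $\mathbb Q$: if $C$ were dense in $\mathbb Q\cap I$ for an open interval $I$, take $c\in C\cap I$ and an open interval $J\subset I$ with $J\cap C=\{c\}$; then $(J\cap\mathbb Q)\setminus\{c\}$ is a nonempty open subset of $\mathbb Q\cap I$ missing $C$. Finitely many nowhere dense sets do not cover $\mathbb Q$, so $\mathrm{dec}(f)=\mathrm{dec}_c(f)=\aleph_0$.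

**Test 2: countable range.** Suppose $f$ is $G_\delta$-measurable and $f(X)$ is countable. Each $f^{-1}(y)$ is $F_\sigma$, so $X$ is a countable union of closed sets on which $f$ is constant, and $f$ is p.c. A counterexample therefore needs uncountable domain and uncountable range.

**Test 3: a Luzin set.** A *Luzin set* is an uncountable subset of $\mathbb R$ whose intersection with every nowhere dense set is countable. Under CH such sets exist: enumerate the closed nowhere dense sets as $N_\alpha$, $\alpha<\omega_1$, and by the Baire category theorem choose $x_\alpha\notin\{x_\beta:\beta<\alpha\}\cup\bigcup_{\beta<\alpha}N_\beta$.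

**Proposition 1.3.** If there is a Luzin set, then there are $X\subset\mathbb R$ and a $G_\delta$-measurable $f:X\to\mathbb R$ with $\mathrm{dec}(f)\le\aleph_0<\mathrm{dec}_c(f)$.

*Proof.* **Step 1: a Luzin set that is large everywhere.** Let $L$ be Luzin and $E=(L+\mathbb Q)\setminus\mathbb Q$. For nowhere dense $N$ and $q\in\mathbb Q$ the set $(L+q)\cap N=(L\cap(N-q))+q$ is countable, so $E\cap N$ is countable. The uncountable set $L$ has a condensation point $p$, that is, every neighborhood of $p$ meets $L$ in an uncountable set. Given an open interval $I$, choose $q\in\mathbb Q$ with $p+q\in I$; then $(L+q)\cap I$ is uncountable. So $E$ is a Luzin set that meets every nonempty open set in an uncountable set.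

**Step 2: the function.** Let $\mathbb Q=\{q_n\}_{n\ge1}$ be an injective enumeration, $X=E\cup\mathbb Q$, and
$$g(x)=\sum_n2^{-n}\sin\frac1{x-q_n}\quad(x\notin\mathbb Q),\qquad c_n=\sum_{m\ne n}2^{-m}\sin\frac1{q_n-q_m}.$$
Put $f|E=g|E$ and $f(q_n)=c_n$. The series for $g$ converges uniformly, so $g$ is continuous on the irrationals. Leaving out the $n$-th term, we get a uniformly convergent series of functions continuous at $q_n$, so $g(x)=2^{-n}\sin\frac1{x-q_n}+c_n+o(1)$ as $x\to q_n$ through irrationals. For each $k$ the set of $x$ with $0<|x-q_n|<1/k$ and $|\sin\frac1{x-q_n}|<1/k$ is open and nonempty, so it meets $E$. Hence $c_n$ is a limit of values $g(e)$ with $e\in E$, $e\to q_n$. In the same way, with $\sin\frac1{e-q_n}$ near $1$, so is $c_n+2^{-n}$. Therefore $f|(X\cap I)$ is discontinuous at $q_n$ for every open interval $I\ni q_n$. The cover of $X$ by $E$ and the singletons of $\mathbb Q$ shows $\mathrm{dec}(f)\le\aleph_0$.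

**Step 3: $f$ is $G_\delta$-measurable.** Let $C\subset\mathbb R$ be closed, and let $O$ be the union of all open intervals $I$ with rational endpoints and $g(E\cap I)\subset C$. The set $Z=(E\cap f^{-1}(C))\setminus O$ is closed in $E$. It has empty interior in $E$: if $E\cap I\subset Z$ for an interval $I$ with rational endpoints, then $g(E\cap I)\subset C$, so $I\subset O$ and $E\cap I=\emptyset$, which is impossible. So $Z$ is nowhere dense in $\mathbb R$: if $Z$ were dense in an interval $J$, then $E\cap J\subset Z$, as $Z$ is closed in $E$. Hence $Z$ is countable. If $q_n\in O$, then $c_n$ is a limit of values of $g$ on $E\cap O$, and these lie in $C$; so $c_n\in C$. Thus $X\cap O\subset f^{-1}(C)$, and $f^{-1}(C)$ is the union of $X\cap O$ and a countable set. This is $F_\sigma$ in $X$.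

**Step 4: $f$ is not p.c.** Suppose $X=\bigcup_nF_n$ with $F_n$ closed in $X$ and $f|F_n$ continuous. If every $F_n\cap E$ were nowhere dense, $E$ would be countable. So some $F_n$ is dense in $X\cap I$ for a nonempty open interval $I$, whence $X\cap I\subset F_n$. But $f|(X\cap I)$ is discontinuous at the rationals of $I$, a contradiction. $\square$

**Test 4: Martin's Axiom.** The fact quoted above says that, for maps between separable metrizable spaces, bad functions exist under MA too.

Tests 3 and 4 favor the guess. Nevertheless **the guess is wrong: the answer to both (a) and (b) is yes.** Since $\mathrm{dec}(f)\le\mathrm{dec}_c(f)$, one model answers both.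

## 2. The theorem and its reduction to the Hilbert cube

**Theorem 2.1.** Let $\kappa$ be a regular uncountable cardinal with $\mu^{\aleph_0}<\kappa$ for all cardinals $\mu<\kappa$ (e.g. $\kappa=\omega_2$ under CH). There is a ccc forcing $P_\kappa$ such that in $V^{P_\kappa}$: $\mathfrak c=\kappa$, and for all separable metrizable $X,Y$ every $G_\delta$-measurable $f:X\to Y$ has $\mathrm{dec}_c(f)\le\aleph_0$.

Under CH the cardinal $\omega_2$ qualifies because $\omega_1^{\aleph_0}=2^{\aleph_0}=\omega_1<\omega_2$. Since ZFC + CH is consistent if ZFC is, we get: if ZFC is consistent, then so is ZFC + "every $G_\delta$-measurable $f:X\to\mathbb R$ with $X\subset\mathbb R$ satisfies $\mathrm{dec}(f)\le\mathrm{dec}_c(f)\le\aleph_0$".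

**One compact space for everything.** Let $H=[0,1]^\omega$ with the metric $d(x,y)=\sum_n2^{-n-1}|x_n-y_n|$, a compact space. Let $D\subset H$ be the countable dense set of eventually zero rational sequences, and let $\mathcal B$ be the countable set of pairs $(c,\rho)$ with $c\in D$, $0<\rho\in\mathbb Q$. Write $B(c,\rho)=\{y:d(y,c)<\rho\}$. Every separable metrizable space embeds in $H$, and replacing $Y$ by a larger space affects neither continuity nor $G_\delta$-measurability. So it suffices to treat $X\subset H$ and $f:X\to H$. Closed subsets of $X$ are traces of closed subsets of $H$. So $f$ is $G_\delta$-measurable iff for each closed $C\subset H$ we have $f^{-1}(C)=X\cap\bigcup_mH_m$ with $H_m$ closed in $H$.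

**Codes.** We move between models, and in each model $H$ is interpreted as computed there; $D$ and $\mathcal B$ do not change. A set $K\subset\mathcal B$ codes the open set $\bigcup_{(c,\rho)\in K}B(c,\rho)$ and its closed complement. For example, $K=\{(c,\rho)\}$ codes the closed set $\{y:d(y,c)\ge\rho\}$ in every model. Every open or closed set of a model has a code in that model. Points of $H$, codes, sequences of points and sequences of codes are coded by reals. Membership of a point in a coded set is absolute, and so is convergence of a sequence of points.

**Forcing facts used freely.** If a condition forces $\exists x\,\varphi(x)$, there is a name $\tau$ such that it forces $\varphi(\tau)$. Ccc forcing preserves cofinalities and cardinals. A finite support iteration of ccc posets is ccc. A *nice name* of a real is given by countably many antichains together with the values they decide; under ccc it involves countably many conditions, and every real of the extension has one. A condition $p$ of a finite support iteration $P_\lambda$ is a sequence $(p(\xi))_{\xi<\lambda}$ with $p(\xi)$ a $P_\xi$-name for an element of the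 $\xi$-th iterand, nontrivial only on the finite set $\mathrm{supp}\,p$. Here $q\le p$ means $q|\xi\Vdash q(\xi)\le p(\xi)$ for all $\xi$. For generic $G$, write $G_\xi$ for its restriction to $P_\xi$ and $G(\xi)$ for the generic filter on the $\xi$-th iterand over $V[G_\xi]$. Then $p|(\xi+1)\in G_{\xi+1}$ iff $p|\xi\in G_\xi$ and $p(\xi)[G_\xi]\in G(\xi)$. Conditions with support in $\alpha$ are identified with conditions of $P_\alpha$. The symbol $\exists^\infty$ means "for infinitely many".

## 3. A poset of open balls and forbidden points

The plan is to destroy a function $f$ that is not p.c. by adding an open $U\subset H$ so generic that $f^{-1}(U)$ is not $G_\delta$. The poset does not mention $f$.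

**Definition 3.1.** $\mathbb P$ is the set of pairs $(u,r)$ with $u\subset\mathcal B$ finite, $r\in H^{<\omega}$, and $d(y,c)>\rho$ for all $(c,\rho)\in u$, $y\in\mathrm{ran}\,r$. Put $(u',r')\le(u,r)$ iff $u'\supseteq u$ and $\mathrm{ran}\,r'\supseteq\mathrm{ran}\,r$. The trivial condition is $(\emptyset,\langle\rangle)$. For generic $G$ let $U_G=\bigcup\{B(c,\rho):(c,\rho)\in u,\ (u,r)\in G\}$.

So $u$ lists balls put into $U_G$, and $r$ lists points promised to stay outside. Indeed, if $(u,r)\in G$ and $y\in\mathrm{ran}\,r$, then $y\notin U_G$, because any $(u',r')\in G$ has a common extension with $(u,r)$, so $d(y,c)>\rho$ for $(c,\rho)\in u'$. Finitely many conditions with the same $u$ have a common extension (concatenate the $r$'s), and there are countably many $u$. So $\mathbb P$ is $\sigma$-centered, hence ccc.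

We want limits of conditions to be conditions. This can fail. Let $c=(0,0,\dots)$, $u=\{(c,\frac14)\}$ and $y_i=(\frac12+\frac1i,0,0,\dots)$ for $i\ge2$. Then $d(y_i,c)=\frac14+\frac1{2i}$, so $(u,\langle y_i\rangle)\in\mathbb P$, but the limit $y=(\frac12,0,0,\dots)$ has $d(y,c)=\frac14$ and $(u,\langle y\rangle)\notin\mathbb P$. The remedy is to record a margin.

**Definition 3.2.** A **type** is a triple $(u,n,\varepsilon)$ with $u\subset\mathcal B$ finite, $n\in\omega$, $0<\varepsilon\in\mathbb Q$. A condition $(u,r)$ **has type** $(u,n,\varepsilon)$ if $r\in H^n$ and $d(r_j,c)\ge\rho+\varepsilon$ for all $j<n$, $(c,\rho)\in u$.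

There are countably many types, and every condition has some type, because only finitely many strict inequalities are involved. In the example, $(u,\langle y_2\rangle)$ has type $(u,1,\frac14)$, and no single type fits all the $(u,\langle y_i\rangle)$.

**Lemma 3.3.** Let $I\subset\omega$ be infinite, let $(u,r^i)$, $i\in I$, have type $(u,n,\varepsilon)$, and let $r^i\to r$ in $H^n$ along $I$. Then $(u,r)$ is a condition of type $(u,n,\varepsilon)$. If $u^+\supseteq u$ and $(u^+,r)\in\mathbb P$, then $(u^+,r)\Vdash\exists^\infty i\in I\ (u,r^i)\in\dot G$.

*Proof.* The inequalities $d(r^i_j,c)\ge\rho+\varepsilon$ pass to the limit. For the second part, let $(u',r')\le(u^+,r)$ and $N\in\omega$; we look for an extension that forces $(u,r^i)\in\dot G$ for some $i>N$. For $(c,\rho)\in u'$ and $j<n$ we have $d(r_j,c)>\rho$, because $r_j\in\mathrm{ran}\,r'$. By convergence, $d(r^i_j,c)>\rho$ for all $j<n$, $(c,\rho)\in u'$ and all large $i\in I$. For such $i>N$, $(u',r'^\frown r^i)$ is a condition. It is below $(u',r')$, and it is below $(u,r^i)$ since $u'\supseteq u^+\supseteq u$. $\square$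

The second part allows $u^+\ne u$: we may add a new ball to the limit condition, as long as the ball avoids the *limit* points, and still infinitely many of the original conditions get into the generic filter.

## 4. One generic open set

We first force with $\mathbb P$ once. A purely topological lemma comes out of this and will be used again.

Let $f:X\to H$ be $G_\delta$-measurable and not p.c. Suppose that no condition of $\mathbb P$ forces "$\{x\in X:f(x)\in\dot U\}$ is not $G_\delta$ in $X$". Then there are names $\dot H_m$ of closed sets such that it is forced that $\{x\in X:f(x)\notin\dot U\}=X\cap\bigcup_m\dot H_m$. For $x\in X$ the condition $(\emptyset,\langle f(x)\rangle)$ forces $f(x)\notin\dot U$, so it has an extension $p_x=(u_x,r_x)$ that forces $x\in\dot H_{m_x}$ for some $m_x$; and $f(x)\in\mathrm{ran}\,r_x$. Split $X$ into countably many pieces on which $m_x=m$ is constant and the $p_x$ have one type $(u,n,\varepsilon)$. Let $A$ be such a piece. I claim: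
$$\text{if } a_i\in A,\ a_i\to z\in X,\ r_{a_i}\to r\text{ in }H^n,\text{ then } f(z)\in\mathrm{ran}\,r.\tag{1}$$
If $f(z)\notin\mathrm{ran}\,r$, choose a small ball $(c,\rho)\in\mathcal B$ with $d(f(z),c)<\rho$ and $d(r_s,c)>\rho$ for all $s<n$. By Lemma 3.3, $(u\cup\{(c,\rho)\},r)$ is a condition that forces $p_{a_i}\in\dot G$ for infinitely many $i$. So it forces $a_i\in\dot H_m$ for infinitely many $i$, hence $z\in\dot H_m$ since $\dot H_m$ is closed, hence $f(z)\notin\dot U$. But it also forces $f(z)\in B(c,\rho)\subset\dot U$. This contradiction proves (1).

What does (1) say about $f$? For $n=1$ the answer is immediate. Then $r_a=\langle f(a)\rangle$, and (1) says that $a_i\to z$ and $f(a_i)\to y$ imply $y=f(z)$. By compactness of $H$, $f(a_i)\to f(z)$ whenever $a_i\in A$, $a_i\to z\in X$. If $z_i\to z$ in $\mathrm{cl}_X(A)$, pick $a_i\in A$ within $1/(i+1)$ of $z_i$ and with $f(a_i)$ within $1/(i+1)$ of $f(z_i)$; then $a_i\to z$, so $f(a_i)\to f(z)$ and $f(z_i)\to f(z)$. So $f$ is continuous on $\mathrm{cl}_X(A)$. For $n=2$ this breaks down: if $f$ has only two values $y_0,y_1$ and $r_a=\langle y_0,y_1\rangle$ for all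 $a$, then (1) holds for *any* such $f$. We must use $G_\delta$-measurability again.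

**Lemma 4.1.** Let $X\subset H$, let $f:X\to H$ be $G_\delta$-measurable, $A\subset X$, $n\ge1$, and let $r_a\in H^n$ $(a\in A)$ satisfy (1). Then $\mathrm{cl}_X(A)$ is a countable union of closed subsets of $X$ on each of which $f$ is continuous.

*Proof.* **Step 1: pass to a closed relation.** Let $\Phi$ be the closure of $\{(a,r_a):a\in A\}$ in $X\times H^n$. By (1), $(z,r)\in\Phi$ implies $f(z)\in\mathrm{ran}\,r$. As $H^n$ is compact, the projection to $X$ of a closed set $\Psi\subset X\times H^n$ is closed: if $(z_i,r^i)\in\Psi$ and $z_i\to z\in X$, a subsequence of $(r^i)$ converges to some $r$, and $(z,r)\in\Psi$. So the projection of $\Phi$ is closed and contains $A$. It is contained in $\mathrm{cl}_X(A)$, so it equals $\mathrm{cl}_X(A)$.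

**Step 2: separate the distinct entries of $r$.** Let $\sigma:n\to k'$ be a surjection $(1\le k'\le n)$, and let $\vec W=(W_t)_{t<k'}$ be pairwise disjoint closed balls $\{y:d(y,c)\le\rho\}$ with $(c,\rho)\in\mathcal B$. There are countably many pairs $(\sigma,\vec W)$. Put
$$\Phi_{\sigma,\vec W}=\{(z,r)\in\Phi:\ r_s\in W_{\sigma(s)}\ (s<n),\ \ r_s=r_{s'}\text{ whenever }\sigma(s)=\sigma(s')\}.$$
This is closed, so its projection $F_{\sigma,\vec W}$ is closed in $X$. The sets $F_{\sigma,\vec W}$ cover $\mathrm{cl}_X(A)$: given $(z,r)\in\Phi$, let $\sigma$ identify exactly the positions with equal entries, and enclose the distinct entries in disjoint closed balls.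

**Step 3: use $G_\delta$-measurability to decide which entry is the value.** For $z\in F_{\sigma,\vec W}$ and a corresponding $r$ we have $f(z)\in\mathrm{ran}\,r\subset\bigcup_tW_t$. So $F_{\sigma,\vec W}=\bigcup_{t<k'}\bigl(F_{\sigma,\vec W}\cap f^{-1}(W_t)\bigr)$, and each of these finitely many sets is a countable union of closed subsets of $X$.

**Step 4: continuity.** Let $D'$ be one of the closed sets whose union is $F_{\sigma,\vec W}\cap f^{-1}(W_t)$, and fix $s$ with $\sigma(s)=t$. If $x\in D'$ and $(x,\bar r)\in\Phi_{\sigma,\vec W}$, then $f(x)\in\mathrm{ran}\,\bar r\cap W_t=\{\bar r_s\}$, because the balls are disjoint and all entries with $\sigma$-value $t$ are equal. So $f(x)=\bar r_s$. Let $z_i\to z$ in $D'$ and choose $(z_i,r^i)\in\Phi_{\sigma,\vec W}$. Any subsequence has a further subsequence along which $r^i\to\bar r$ for some $\bar r$; then $(z,\bar r)\in\Phi_{\sigma,\vec W}$, and along it $f(z_i)=r^i_s\to\bar r_s=f(z)$. Hence $f(z_i)\to f(z)$. $\square$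

In the one-step situation $n\ge1$ because $f(a)\in\mathrm{ran}\,r_a$. So $X$ is a countable union of sets $\mathrm{cl}_X(A)$ as in the lemma, and $f$ is p.c., a contradiction. So some condition of $\mathbb P$ forces that $\{x\in X:f(x)\in\dot U\}$ is not $G_\delta$ in $X$.

## 5. Making a set $G_\delta$ again by ccc forcing

It is tempting to finish now: go through all functions that are not p.c., destroying each in turn by a ccc step, and iterate. The exact gap is that *later steps may repair the damage*. After $\mathbb P$, the set $A=\{x\in X:f(x)\in U_G\}$ is not $G_\delta$ in $X$, but a further ccc poset can make it so.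

Here is one, for any $A\subset X\subset H$. Conditions are pairs $(s,F)$ with $s\subset\omega\times\mathcal B$ and $F\subset\omega\times(X\setminus A)$ finite, such that $d(y,c)>\rho$ whenever $(n,(c,\rho))\in s$ and $(n,y)\in F$; the order is reverse inclusion in both coordinates. Conditions with the same $s$ are compatible, so this poset is $\sigma$-centered. Let $O_n$ be the union of the balls $B(c,\rho)$ with $(n,(c,\rho))\in s$ for some $(s,F)$ in the generic filter. If $x\in A$ and $n\in\omega$, any $(s,F)$ can be extended by $(n,(c,\rho))$ with $x\in B(c,\rho)$ so small that $d(y,c)>\rho$ for the finitely many $y\ne x$ with $(n,y)\in F$; so $A\subset O_n$. If $y\in X\setminus A$, take $n$ not occurring in $s$; then $(s,F\cup\{(n,y)\})$ is a condition and forces $y\notin O_n$. So $A=X\cap\bigcap_nO_n$ is $G_\delta$ in $X$ again.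

So a lemma about one step proves nothing about the final model. We iterate only $\mathbb P$, and we must show that *the whole remaining iteration* does not repair what its first step destroys. If $\mathbb P$ is replaced by a long iteration in the argument for (1), three things are missing:

1. Beyond coordinate $0$, a condition $p_x$ has a finite support that varies with $x$, and there are too many supports to make them constant on countably many pieces.
2. At later coordinates, $p_x(\xi)$ is a name. A limit of the points named there exists only in $V[G_\xi]$, and only along a subsequence chosen in $V[G_\xi]$.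
3. The limit condition must force infinitely many *entire* conditions $p_{a_i}$ into the generic filter.

The next section deals with these in turn: by finding countably many patterns for types along arbitrary supports together with a $\Delta$-system, by Lemma 3.3 inside $V[G_\xi]$, and by an induction along the root of the $\Delta$-system.

## 6. Convergent conditions in a finite support iteration

For an ordinal $\lambda\ge1$ let $P_\lambda$ be the finite support iteration of length $\lambda$ whose $\xi$-th iterand is $\mathbb P$ as computed in $V^{P_\xi}$. It is ccc. Let $\dot U_\xi$ name the open set added at coordinate $\xi$. As $P_0$ is trivial, we treat $p(0)$ as an actual element of $\mathbb P$.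

**Definition 6.1.** $p\in P_\lambda$ is **nice** if for each $\xi\in\mathrm{supp}\,p$ there is a type $t_p(\xi)$ (an actual object) with $p|\xi\Vdash$ "$p(\xi)$ has type $t_p(\xi)$".

For instance, in $P_2$ let $\dot y$ be a $P_1$-name of a point of $H$. The condition with $p(0)$ trivial and $p(1)=(\emptyset,\langle\dot y\rangle)$ is nice with $t_p(1)=(\emptyset,1,1)$. But if $\dot r$ names a sequence whose length depends on $G_1$, then $p(1)=(\emptyset,\dot r)$ is not nice until $p(0)$ decides the length.

**Lemma 6.2.** Nice conditions are dense in $P_\lambda$.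

*Proof.* Induction on $\lambda$. At a limit, every condition belongs to some $P_\eta$ with $\eta<\lambda$, since its support is finite. At a successor $\xi+1$, if $\xi\in\mathrm{supp}\,p$, extend $p|\xi$ to decide a type of $p(\xi)$ (there is one, and types are ground model objects), then extend further to a nice condition of $P_\xi$, keeping $p(\xi)$. If $\xi\notin\mathrm{supp}\,p$, just extend $p|\xi$. $\square$

**Lemma 6.3.** If $|S|\le\mathfrak c$, there are countably many functions $h_k$ from $S$ to the set of types such that every finite partial function from $S$ to types extends to some $h_k$.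

*Proof.* Fix an injection $s\mapsto z_s\in2^\omega$ and take all functions $s\mapsto\tau(z_s|N)$ with $N\in\omega$ and $\tau$ a map from $2^N$ to types. There are countably many. Given a finite partial function, choose $N$ so large that the restrictions $z_s|N$ are distinct for $s$ in its domain, and define $\tau$ accordingly. $\square$

**Lemma 6.4.** Every sequence $(s_i)_{i\in\omega}$ of sets of the same finite size $l$ has an infinite subsequence with $s_i\cap s_{i'}=R$ for some fixed $R$ and all $i\ne i'$.

*Proof.* Induction on $l$; for $l=0$ take $R=\emptyset$. If some $\xi$ belongs to infinitely many $s_i$, pass to these, apply the induction hypothesis to the sets $s_i\setminus\{\xi\}$, and put $\xi$ back. Otherwise each point lies in only finitely many $s_i$, and we choose a pairwise disjoint subsequence step by step. (Repetitions are allowed: for a constant sequence, $R$ is the common set.) $\square$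

**Lemma 6.5.** Let $X\subset H$, let $f:X\to H$ be $G_\delta$-measurable and not p.c., and let $\lambda\ge1$. Then some condition of $P_\lambda$ forces "$\{x\in X:f(x)\in\dot U_0\}$ is not $G_\delta$ in $X$".

*Proof.* Suppose not. Then there are names $\dot H_m$ for closed subsets of $H$ with
$$\Vdash\ \{x\in X:f(x)\notin\dot U_0\}=X\cap\textstyle\bigcup_m\dot H_m.\tag{2}$$

**Step 1: attach a nice condition to each point.** For $x\in X$, the condition with support $\{0\}$ and value $(\emptyset,\langle f(x)\rangle)$ forces $f(x)\notin\dot U_0$. By (2) we can extend it to a condition forcing $x\in\dot H_{m_x}$ for some $m_x\in\omega$, and extend that to a nice $p_x$. Write $p_x(0)=(u_x,r_x)$. Then $f(x)\in\mathrm{ran}\,r_x$, and $0\in\mathrm{supp}\,p_x$.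

**Step 2: cut $X$ into countably many uniform pieces.** Let $S=\bigcup_x\mathrm{supp}\,p_x$; then $|S|\le\mathfrak c$. Take the functions $h_k$ of Lemma 6.3. Then $X$ is the union of the countably many sets
$$A_j=\{x:\ t_{p_x}\subset h_k,\ m_x=m,\ |\mathrm{supp}\,p_x|=l\},\qquad j=(k,m,l).$$
Fix $j$ with $A_j\ne\emptyset$, and let $(u,n,\varepsilon)=h_k(0)$. So $u_x=u$ and $r_x\in H^n$ for all $x\in A_j$. The supports still vary, but at each coordinate $\xi\in S$ the type is the same, $h_k(\xi)$, for all $x\in A_j$ with $\xi\in\mathrm{supp}\,p_x$.

**Step 3: the claim to be proved.** *If $a_i\in A_j$, $a_i\to z\in X$ and $r_{a_i}\to r$ in $H^n$, then $f(z)\in\mathrm{ran}\,r$.* This is (1) for $A_j$.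

Suppose $f(z)\notin\mathrm{ran}\,r$. Write $p_i=p_{a_i}$. By Lemma 6.4 we may pass to a subsequence with $\mathrm{supp}\,p_i\cap\mathrm{supp}\,p_{i'}=R$ for $i\ne i'$. Here $0\in R$; write $R=\{0=\xi_0<\dots<\xi_e\}$. In Steps 4–6 we construct a condition $q$ with support contained in $R$ such that
$$q\Vdash f(z)\in\dot U_0\qquad\text{and}\qquad q\Vdash\exists^\infty i\ \ p_i\in\dot G.\tag{3}$$

**Step 4: coordinate $0$.** This step is the one-step argument. Choose $(c,\rho)\in\mathcal B$ with $d(f(z),c)<\rho$ and $d(r_s,c)>\rho$ for all $s<n$. This is possible: let $\delta>0$ be at most all the distances $d(f(z),r_s)$, take a rational $\rho$ with $0<\rho<\delta/2$ and $c\in D$ with $d(f(z),c)<\rho$; then $d(r_s,c)>\delta-\rho>\rho$. Let $q(0)=(u\cup\{(c,\rho)\},r)$. All $p_i(0)=(u,r_{a_i})$ have type $(u,n,\varepsilon)$, so by Lemma 3.3 $q(0)$ is a condition and forces $\dot I_0=\{i:p_i|1\in\dot G_1\}$ to be infinite. Clearly $q(0)\Vdash f(z)\in\dot U_0$.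

The induction hypothesis for $b\le e$ is that $q|(\xi_b+1)$ and a name $\dot I_b$ are given with
$$q|(\xi_b+1)\Vdash\ \dot I_b\text{ is infinite and } p_i|(\xi_b+1)\in\dot G_{\xi_b+1}\text{ for all } i\in\dot I_b.\tag{4}$$
Let $\xi=\xi_{b+1}$ if $b<e$, and $\xi=\lambda$ if $b=e$. Let $q|\xi$ be $q|(\xi_b+1)$ extended trivially.

**Step 5: cross the gap $(\xi_b,\xi)$, where the supports are disjoint.** We show that
$$q|\xi\Vdash\ \dot J=\{i\in\dot I_b:p_i|\xi\in\dot G_\xi\}\text{ is infinite}.$$
Let $q'\le q|\xi$ in $P_\xi$ and $N\in\omega$. The sets $\mathrm{supp}\,p_i\cap(\xi_b,\xi)$ are pairwise disjoint, since $R$ has no point in $(\xi_b,\xi)$. So all but finitely many of them miss the finite set $\mathrm{supp}\,q'$. As $q'|(\xi_b+1)$ forces $\dot I_b$ to be infinite, we can extend it to some $q''\in P_{\xi_b+1}$ forcing $i\in\dot I_b$ for a particular $i>N$ whose set misses $\mathrm{supp}\,q'$. By (4), $q''\Vdash p_i|(\xi_b+1)\in\dot G_{\xi_b+1}$, so the two are compatible, and after a further extension $q''\le p_i|(\xi_b+1)$. Now use $q''$ below $\xi_b+1$, and on $(\xi_b,\xi)$ use $q'$ on its support and $p_i$ on its (disjoint)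 support. This is a condition below $q'$ and below $p_i|\xi$, and it forces $i\in\dot J$.

**Step 6: take a limit at the common coordinate $\xi=\xi_{b+1}$ (for $b<e$).** Work in $V[G_\xi]$ with $q|\xi\in G_\xi$. For $i\in J$ we have $p_i|\xi\in G_\xi$, so by niceness the conditions $p_i(\xi)$, evaluated by $G_\xi$, all have the same type $h_k(\xi)=(u_\xi,n_\xi,\varepsilon_\xi)$. Say $p_i(\xi)=(u_\xi,r^i)$. By compactness of $H^{n_\xi}$ there are an infinite $J'\subset J$ and $r^*\in H^{n_\xi}$ with $r^i\to r^*$ along $J'$. By Lemma 3.3, applied in $V[G_\xi]$ with $u^+=u_\xi$, the condition $(u_\xi,r^*)\in\mathbb P$ forces $\dot I_{b+1}=\{i\in J':p_i(\xi)\in\dot G(\xi)\}$ to be infinite. Back in $V$, let $q(\xi)$ be a $P_\xi$-name for an element of $\mathbb P$ that $q|\xi$ forces to be such a $(u_\xi,r^*)$. For $i\in\dot I_{b+1}$ we have $p_i|\xi\in\dot G_\xi$ and $p_i(\xi)\in\dot G(\xi)$, so $p_i|(\xi+1)\in\dot G_{\xi+1}$. Thus (4) holds for $b+1$.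

**Step 7: the contradiction that proves the claim.** Step 5 for $b=e$ gives $q\Vdash\exists^\infty i\ p_i\in\dot G$, and Step 4 gives the rest of (3). Each $p_i$ forces $a_i\in\dot H_m$, so $q$ forces $a_i\in\dot H_m$ for infinitely many $i$. Since $a_i\to z$ and $\dot H_m$ is closed, $q\Vdash z\in\dot H_m$, and by (2) $q\Vdash f(z)\notin\dot U_0$. This contradicts $q\Vdash f(z)\in\dot U_0$, and the claim of Step 3 is proved.

**Step 8: conclude with Lemma 4.1.** We have $n\ge1$, because $f(a)\in\mathrm{ran}\,r_a$ for $a\in A_j$. By the claim and Lemma 4.1, $\mathrm{cl}_X(A_j)$ is a countable union of closed subsets of $X$ on which $f$ is continuous. As $X=\bigcup_j\mathrm{cl}_X(A_j)$ is a countable union, $f$ is p.c., contrary to the hypothesis. $\square$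

## 7. Names, small dense sets and factoring for $P_\kappa$

Let $\kappa$ be as in Theorem 2.1. Then $\kappa>2^{\aleph_0}$, so $\kappa\ge\omega_2$. Write $V_\alpha=V[G_\alpha]$. We collect five facts.

**Fact 7.1.** $P_\kappa$ is ccc, so cofinalities are preserved and $\kappa$ stays regular. If $p_0$ forces $\dot g:\kappa\to\kappa$, there is $g^*:\kappa\to\kappa$ in $V$ with $p_0\Vdash\dot g(\beta)\le g^*(\beta)$ for all $\beta$.

*Proof.* Below $p_0$, each $\dot g(\beta)$ has only countably many possible values; let $g^*(\beta)<\kappa$ be their supremum. $\square$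

**Fact 7.2.** If $\alpha\le\kappa$ and $\mathrm{cf}(\alpha)>\omega$, every real of $V_\alpha$ lies in $V_\beta$ for some $\beta<\alpha$.

*Proof.* A nice name for a subset of $\omega$ involves countably many conditions, each with finite support; the union of these supports is bounded in $\alpha$. $\square$

**Fact 7.3 (factor lemma for finite supports).** Let $\alpha<\kappa$, let $G_\alpha$ be $P_\alpha$-generic, and in $V_\alpha$ let $P'$ be the finite support iteration of $\mathbb P$ of length $\kappa$. If $G'$ is $P'$-generic over $V_\alpha$, there is a $P_\kappa$-generic $G$ over $V$ with $G\cap P_\alpha=G_\alpha$, $V[G]=V_\alpha[G']$ and $G(\alpha+\xi)=G'(\xi)$ for $\xi<\kappa$.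

*Proof.* Note $\alpha+\kappa=\kappa$. Recall that $i:P\to Q$ is a *dense embedding* if it preserves order and incompatibility and its range is dense. Then generic filters $K$ for $Q$ correspond to generic filters $i^{-1}(K)$ for $P$, with the same extension, and names can be translated in both directions, keeping their values.

Let $\dot P'_\xi$ name the first $\xi$ stages of $P'$. By recursion on $\xi\le\kappa$ we define dense embeddings $i_\xi:P_{\alpha+\xi}\to P_\alpha*\dot P'_\xi$, with $i_\xi$ extending $i_\eta$ for $\eta<\xi$ (up to the usual identifications). Let $i_0$ be the identity of $P_\alpha$.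

*Successor.* An element of $P_{\alpha+\xi+1}$ is a pair $(p,\tau)$ with $p\in P_{\alpha+\xi}$ and $\tau$ a name for an element of $\mathbb P$. Let $\tau'$ be the translation of $\tau$ along $i_\xi$, a $P_\alpha*\dot P'_\xi$-name for an element of $\mathbb P$ (the two extensions are the same model, so $\mathbb P$ is the same), and put $i_{\xi+1}(p,\tau)=(i_\xi(p),\tau')\in(P_\alpha*\dot P'_\xi)*\dot{\mathbb P}=P_\alpha*\dot P'_{\xi+1}$. Order is preserved, since $q\Vdash\sigma\le\tau$ gives $i_\xi(q)\Vdash\sigma'\le\tau'$. The range is dense: given $(v,\rho')$, translate $\rho'$ back to $\rho$ and take $w$ with $i_\xi(w)\le v$; then $(w,\rho)$ is mapped below $(v,\rho')$. Incompatibility is preserved: suppose $(v,\rho')$ is below the images of $(p,\tau)$ and $(q,\sigma)$, and take $w$ with $i_\xi(w)\le v$ and the back translation $\rho$. If $w\in G_{\alpha+\xi}$, then the corresponding filter contains $i_\xi(w)$, hence $i_\xi(p)$ and $i_\xi(q)$, so $p,q\in G_{\alpha+\xi}$; also $\rho\le\tau,\sigma$ holds in the extension. So $w$ forces $p,q\in\dot G_{\alpha+\xi}$ and $\rho\le\tau,\sigma$. Hence $w$ has an extension $w'\le p,q$,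 and $(w',\rho)$ is below $(p,\tau)$ and $(q,\sigma)$.

*Limit.* Let $i_\xi=\bigcup_{\eta<\xi}i_\eta$; this is defined on all of $P_{\alpha+\xi}$ by finite supports. Given $(s,\dot w)\in P_\alpha*\dot P'_\xi$, extend $s$ to decide some $\eta<\xi$ bounding the finite support of $\dot w$; then $(s,\dot w)$ may be treated as an element of $P_\alpha*\dot P'_\eta$. This gives density. It also gives preservation of incompatibility: a common extension of $i_\xi(p)$ and $i_\xi(q)$ yields one in $P_\alpha*\dot P'_\eta$ with $\mathrm{supp}\,p,\mathrm{supp}\,q\subset\alpha+\eta$, so $p,q$ are compatible in $P_{\alpha+\eta}$.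

Now $G_\alpha*G'$ is $P_\alpha*\dot P'$-generic. Let $G=i_\kappa^{-1}(G_\alpha*G')$. It is $P_\kappa$-generic and $V[G]=V_\alpha[G']$. As $i_\kappa$ extends $i_0$, $G\cap P_\alpha=G_\alpha$. Since translation keeps values, $G(\alpha+\xi)\subset G'(\xi)$. Both are generic over the same model $V[G_{\alpha+\xi}]=V_\alpha[G'_\xi]$ for the same poset, so they are equal: if $p\in G'(\xi)$, the smaller filter meets the dense set of conditions below $p$ or incompatible with $p$, and it can only do so below $p$. $\square$

**Fact 7.4.** For $\beta<\kappa$, $P_\beta$ has a dense subset of size $<\kappa$. There is a set $N_\beta$ with $|N_\beta|<\kappa$ of $P_\beta$-names for elements of $H$ such that every element of $H\cap V_\beta$ is $\tau[G]$ for some $\tau\in N_\beta$. In particular $V_\beta$ has fewer than $\kappa$ reals.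

*Proof.* Induction on $\beta$. If $P_\beta$ has a dense set of size $\mu<\kappa$, then by ccc there are at most $(\mu+\aleph_0)^{\aleph_0}<\kappa$ nice names over it for reals. Elements of $\mathbb P$ are coded by reals, so the pairs consisting of an element of the dense set and such a name of an element of $\mathbb P$ form a dense subset of $P_{\beta+1}$ of size $<\kappa$. At limits take the union of the dense sets already found: it is dense by finite supports, and of size $<\kappa$ by regularity of $\kappa$. For $N_\beta$ and the number of reals, count nice names over the dense set in the same way. $\square$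

**Fact 7.5.** $V[G]\models\mathfrak c=\kappa$.

*Proof.* By Facts 7.2 (for $\alpha=\kappa$) and 7.4 the reals of $V[G]$ are a union of $\kappa$ sets of size $<\kappa$, so $\mathfrak c\le\kappa$. For $\ge$, fix $y\in D$ and $(c,\rho)\in\mathcal B$ with $d(y,c)\le\rho$. Then $(\emptyset,\langle y\rangle)$ and $(\{(c,\rho)\},\langle\rangle)$ are incompatible in $\mathbb P$. For $\alpha<\kappa$ let $x_\alpha(n)=1$ if $(\emptyset,\langle y\rangle)\in G(\alpha+n)$, and $0$ otherwise. Let $w\in2^\omega\cap V_\alpha$. A condition in the factor iteration over $V_\alpha$ omits some coordinate $\alpha+n$ from its support. If $w(n)=0$, add $(\emptyset,\langle y\rangle)$ there; if $w(n)=1$, add $(\{(c,\rho)\},\langle\rangle)$. This forces $x_\alpha(n)\ne w(n)$. By density $x_\alpha\in V_{\alpha+\omega}\setminus V_\alpha$. So the reals $x_\alpha$ for limit $\alpha<\kappa$ are distinct, and there are at least $\kappa$ reals. $\square$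

## 8. Reflecting a counterexample to an intermediate model

Lemma 6.5 speaks about an $f$ in the ground model. A counterexample in $V^{P_\kappa}$ appears only at the end. We find $\alpha<\kappa$ such that $f\cap V_\alpha$ is already a counterexample in $V_\alpha$, and apply the lemma in $V_\alpha$ to the rest of the iteration.

*Proof of Theorem 2.1.* The value of $\mathfrak c$ is Fact 7.5. Suppose $p_0\in P_\kappa$ forces that $\dot X\subset H$ and that $\dot f:\dot X\to H$ is $G_\delta$-measurable and not p.c.; by Section 2 this is what we have to refute.

**Step 1: ordinals at which $X$ and $f$ are decided.** For $\beta<\kappa$ and $\tau\in N_\beta$ fix in $V$ a maximal antichain $A_\tau$ of conditions deciding "$\tau\in\dot X$", and a nice name $\dot f_\tau$ of an element of $H$ with $p_0\Vdash\tau\in\dot X\to\dot f(\tau)=\dot f_\tau$. By ccc, $A_\tau$ is countable and $\dot f_\tau$ involves countably many conditions. Since $|N_\beta|<\kappa$ and $\kappa$ is regular, all these conditions for $\tau\in N_\beta$ have supports bounded by one ordinal below $\kappa$. So there is a club $E_0\subset\kappa$ in $V$ such that for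 $\alpha\in E_0$, $\beta<\alpha$, $\tau\in N_\beta$ we have $A_\tau\subset P_\alpha$ and $\dot f_\tau$ is a $P_\alpha$-name.

**Step 2: ordinals closed under witnesses.** In $V[G]$ with $p_0\in G$, for $\beta<\kappa$ let $g(\beta)<\kappa$ be least such that:

* (i) for every closed $C\subset H$ coded in $V_\beta$ there is a sequence $(H_m)$ of closed sets, coded by a real in $V_{g(\beta)}$, with $f^{-1}(C)=X\cap\bigcup_mH_m$;
* (ii) for every sequence $(F_m)$ of closed subsets of $H$ coded in $V_\beta$ there is in $V_{g(\beta)}$ a witness that it does not show $f$ to be p.c.: either an $x\in X\setminus\bigcup_mF_m$, or an $m$, a point $z\in X\cap F_m$ and a sequence $(a_i)$ in $X\cap F_m$ with $a_i\to z$ and $f(a_i)\not\to f(z)$.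

Required sequences and witnesses exist because $f$ is $G_\delta$-measurable and not p.c. They are coded by reals, so each lies in some $V_{\beta'}$ with $\beta'<\kappa$, by Fact 7.2. Since $V_\beta$ has fewer than $\kappa$ reals and $\kappa$ is regular in $V[G]$, $g(\beta)$ exists. By Fact 7.1 there is $g^*\in V$ with $p_0\Vdash\dot g\le g^*$. The set $E$ of limit $\alpha<\kappa$ with $g^*(\beta)<\alpha$ for all $\beta<\alpha$ is club and lies in $V$.

**Step 3: choose $\alpha$.** Pick $\alpha\in E_0\cap E$ with $\mathrm{cf}(\alpha)=\omega_1$ and $\mathrm{supp}\,p_0\subset\alpha$: as $\kappa\ge\omega_2$ is regular, the supremum of an increasing $\omega_1$-sequence of elements of the club $E_0\cap E$ above $\max\mathrm{supp}\,p_0$ will do. So $p_0\in P_\alpha$.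

**Step 4: $f\cap V_\alpha$ belongs to $V_\alpha$ and does not depend on the rest of $G$.** Fix a generic $G_\alpha\ni p_0$. By Fact 7.2 every element of $H\cap V_\alpha$ is $\tau[G_\alpha]$ for some $\tau\in\bigcup_{\beta<\alpha}N_\beta$. Since $\alpha\in E_0$, the set $A_\tau\subset P_\alpha$ is a maximal antichain, so it meets $G_\alpha$, and its element in $G_\alpha$ decides whether $\tau[G_\alpha]\in X$. If so, then $f(\tau[G_\alpha])=\dot f_\tau[G_\alpha]\in V_\alpha$. Hence $X_\alpha:=X\cap V_\alpha$ and $f_\alpha:=f|X_\alpha$ belong to $V_\alpha$, $f_\alpha$ maps $X_\alpha$ into $H\cap V_\alpha$, and both are the same for every $P_\kappa$-generic $G$ with $G\cap P_\alpha=G_\alpha$. Take one such $G$ for the next step.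

**Step 5: in $V_\alpha$, $f_\alpha$ is a counterexample.** *$G_\delta$-measurable:* a closed $C$ coded in $V_\alpha$ is coded in some $V_\beta$, $\beta<\alpha$, by Fact 7.2. By (i), $f_\alpha^{-1}(C)=X_\alpha\cap\bigcup_mH_m$ with $(H_m)$ coded in $V_{g(\beta)}$, and $V_{g(\beta)}\subset V_\alpha$ because $g(\beta)\le g^*(\beta)<\alpha$. By absoluteness of membership this equality holds in $V_\alpha$. *Not p.c.:* a sequence $(F_m)\in V_\alpha$ of closed subsets of $H$ is coded in some $V_\beta$, $\beta<\alpha$. The witness from (ii) lies in $V_\alpha$. So either some $x\in X\cap V_\alpha=X_\alpha$ is outside all $F_m$, or $z$ and the $a_i$ belong to $X_\alpha\cap F_m$ and show that $f_\alpha|(X_\alpha\cap F_m)$ is discontinuous. Since closed subsets of $X_\alpha$ are traces of closed subsets of $H$, $f_\alpha$ is not p.c. in $V_\alpha$.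

**Step 6: contradiction.** Apply Lemma 6.5 in $V_\alpha$ to $f_\alpha$ and the iteration $P'$ of Fact 7.3. Some condition of $P'$ forces that $\{x\in X_\alpha:f_\alpha(x)\in\dot U_0\}$ is not $G_\delta$ in $X_\alpha$. Take a $P'$-generic $G'$ over $V_\alpha$ containing it, and the $G$ given by Fact 7.3. Then $G\cap P_\alpha=G_\alpha$, and $G(\alpha)=G'(0)$, so in $V[G]$ the set $\{x\in X_\alpha:f_\alpha(x)\in U_\alpha\}$ is not $G_\delta$ in $X_\alpha$. By Step 4, $f_\alpha$ is still the restriction of $f=\dot f[G]$ to $X_\alpha$. But $p_0\in G$, so $f$ is $G_\delta$-measurable in $V[G]$, and $f^{-1}(U_\alpha)$ is $G_\delta$ in $X$. Intersecting with $X_\alpha$, the set $\{x\in X_\alpha:f_\alpha(x)\in U_\alpha\}$ is $G_\delta$ in $X_\alpha$, a contradiction. $\blacksquare$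

Section 5 shows what Lemma 6.5 provides here: in Step 6 the set in question is not $G_\delta$ in the *final* model $V[G]$, after all $\kappa$ remaining steps, and not just in $V_{\alpha+1}$.

## 9. Equivalence of the two notions in the model, and Luzin sets

By Theorem 2.1 and Proposition 1.2, in the model of Theorem 2.1 a map between separable metrizable spaces is $G_\delta$-measurable if and only if it is piecewise continuous. By the bijection $\mathbb Q\to\omega$ of Test 1, the bound $\aleph_0$ for $\mathrm{dec}$ and $\mathrm{dec}_c$ cannot be lowered, in this model or in any other.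

By Proposition 1.3, the model of Theorem 2.1 contains no Luzin sets. Under CH there is a Luzin set, and the statement in (b) fails; in the model it holds. So the statement "every $G_\delta$-measurable $f:X\to\mathbb R$ with $X\subset\mathbb R$ has $\mathrm{dec}_c(f)\le\aleph_0$" is independent of ZFC. The function of Proposition 1.3 has $\mathrm{dec}(f)\le\aleph_0$, so it speaks only about (b), not about (a).
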